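\title{Incompleteness of the generalized sine system for $p$ close to $1$}

\begin{abstract}
The functions $\sin_p(nx)$, $n\in\mathbb{N}$, are eigenfunctions of the Dirichlet $p$-Laplacian on $(0,\pi_p)$, and they are known to form a Riesz basis of $L^2(0,\pi_p)$ when $p$ exceeds some $p_0>1$. We show that this does not extend to all $p>1$: for $p$ close to $1$ their closed linear span has infinite codimension in $L^r(0,\pi_p)$ for every $1\le r<\infty$. The basis property holds exactly when $\sum_k b_k\chi(k)$ does not vanish, where the $b_k$ are the Fourier sine coefficients of $\sin_p$ and $\chi$ runs over the completely multiplicative functions bounded by $1$. For $p$ near $1$ this sum is a smoothly truncated harmonic series, and we find a zero by twisting $k\mapsto k^z$ at the prime $3$. We also show that the basis property fails at the optimal threshold.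
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $p>1$ let
\[
\pi_p=\frac{2\pi}{p\sin(\pi/p)}=2\int_0^1(1-t^p)^{-1/p}\,dt .
\]
Define $\sin_p$ on $[0,\pi_p/2]$ as the inverse of $y\mapsto\int_0^y(1-t^p)^{-1/p}\,dt$, $y\in[0,1]$, extend it to $[0,\pi_p]$ by $\sin_p(x)=\sin_p(\pi_p-x)$, and then to $\mathbb{R}$ as an odd $2\pi_p$-periodic function. For $p=2$ this is the sine, and $\pi_2=\pi$. For each $n\in\mathbb{N}=\{1,2,\dots\}$ the function $\sin_p(nx)$ is an eigenfunction of the one-dimensional Dirichlet $p$-Laplacian,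
\[
-(|u'|^{p-2}u')'=\lambda|u|^{p-2}u\ \text{ in }(0,\pi_p),\qquad u(0)=u(\pi_p)=0 .
\]
For $p=2$ the eigenfunctions form an orthogonal basis of $L^2(0,\pi)$. For $p\ne2$ the equation is nonlinear and no spectral theorem applies, so one asks for the property that survives a perturbation of an orthonormal basis. A sequence $\{f_n\}$ in a Hilbert space $H$ is a \emph{Riesz basis} if $f_n=Tu_n$ for an orthonormal basis $\{u_n\}$ of $H$ and a bounded linear operator $T:H\to H$ with bounded inverse. A Riesz basis is \emph{complete}, that is, its linear span is dense, because $T$ maps the dense span of the $u_n$ onto a dense set.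

It is known that there is $p_0>1$ such that $\{\sin_p(nx)\}_{n\in\mathbb{N}}$ is a Riesz basis of $L^2(0,\pi_p)$ for every $p>p_0$; Proposition~\ref{prop:short} contains a short proof. The question that we answer comes from Baustian and Bobkov \cite{BB}: \emph{is $\{\sin_p(nx)\}_{n\in\mathbb{N}}$ a Riesz basis of $L^2(0,\pi_p)$ for every $p>1$?}

One would guess that it is. For every $p>1$ the function $\sin_p(nx)$ has the same zeros and signs as $\sin(n\pi x/\pi_p)$, the Fourier sine coefficients of $\sin_p$ are $O(k^{-2})$, and the first of them is the largest. Even the limit shape as $p\to1$, a square wave, passes the natural test for completeness (Section~\ref{sec:profiles}). Nevertheless the answer is no. The proof uses only a few properties of $\sin_p$: it is concave on a half wave, it rises from $0$ to nearly $1$ over a distance of order one, and its period tends to infinity as $p\to1$.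

\begin{definition}\label{def:profile}
A \emph{profile of length $\ell$} is a function $s\in C^1[0,\ell/2]$ such that $s(0)=0$, $s(\ell/2)=1$, $s'$ is non-increasing, $s'(0)=1$, $s'(\ell/2)=0$ and $\int_0^{\ell/2}(1-s)\,dt\le1$. We extend $s$ by $s(\ell-t)=s(t)$ and then as an odd $2\ell$-periodic function.
\end{definition}

\begin{theorem}\label{thm:profiles}
There is an absolute constant $\ell_0$ such that, for every profile $s$ of length $\ell\ge\ell_0$, there are infinitely many linearly independent continuous functions $h$ on $[0,\ell]$ with $\int_0^\ell s(nt)\overline{h(t)}\,dt=0$ for all $n\in\mathbb{N}$. Hence $\{s(nt)\}_{n\in\mathbb{N}}$ is incomplete, with closed span of infinite codimension, in $L^r(0,\ell)$ for every $1\le r<\infty$. In particular it is not a Riesz basis of $L^2(0,\ell)$.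
\end{theorem}

For $p>1$ and $q\ge1$ let $\pi_{p,q}=2\int_0^1(1-t^q)^{-1/p}\,dt$, and define $\sin_{p,q}$ on $[0,\pi_{p,q}/2]$ as the inverse of $y\mapsto\int_0^y(1-t^q)^{-1/p}\,dt$, extended as above. Thus $\sin_{p,p}=\sin_p$.

\begin{corollary}\label{cor:answer}
There is $p_1>1$ such that for $1<p<p_1$ the system $\{\sin_p(nx)\}_{n\in\mathbb{N}}$ is incomplete, with closed span of infinite codimension, in $L^r(0,\pi_p)$ for every $1\le r<\infty$; so it is not a Riesz basis of $L^2(0,\pi_p)$. The same holds for $\{\sin_{p,q}(nx)\}_{n\in\mathbb{N}}$ on $(0,\pi_{p,q})$ whenever $p>1$, $q\ge1$ and $\pi_{p,q}\ge\ell_0$.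
\end{corollary}

The mechanism is arithmetic. A function $\chi:\mathbb{N}\to\mathbb{C}$ is \emph{completely multiplicative} if $\chi(mn)=\chi(m)\chi(n)$ for all $m,n$. When $\chi(1)=1$, it is determined by its values at the primes, and these can be prescribed freely. The letter $\mathfrak{q}$ always denotes a prime. Let $X$ be the set of completely multiplicative $\chi$ with $\chi(1)=1$ and $|\chi|\le1$, and let $X_0$ be the set of those $\chi\in X$ with $|\chi(\mathfrak{q})|<1$ for all primes $\mathfrak{q}$ and $\chi(\mathfrak{q})=0$ for all but finitely many. For $b\in\ell^1(\mathbb{N})$ put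
\[
\hat b(\chi)=\sum_{k\ge1}b_k\chi(k),\qquad\chi\in X .
\]

\begin{theorem}\label{thm:class}
Let $p>1$ and $b_k=b_k(p)=2\int_0^1\sin_p(\pi_px)\sin(k\pi x)\,dx$. Then $b\in\ell^1(\mathbb{N})$, and the following hold.
\begin{itemize}
\item[(a)] $\{\sin_p(nx)\}$ is a Riesz basis of $L^2(0,\pi_p)$ if and only if $\hat b$ has no zero on $X$.
\item[(b)] If $\hat b$ has a zero on $X_0$, the system is incomplete.
\item[(c)] The set of $p$ for which the system is a Riesz basis is open, and the set of $p$ for which \textup{(b)} applies is open and contains $(1,p_1)$. Consequently the optimal $p_0$ in the known result,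
\[
p_*=\inf\{p_0:\ \text{the system is a Riesz basis for all }p>p_0\},
\]
satisfies $p_*>1$, and the system is not a Riesz basis at $p=p_*$.
\end{itemize}
\end{theorem}

We do not determine the value of $p_*$, nor whether the basis property fails for every $p\in(1,p_*]$.

All function spaces are complex, and inner products are linear in the first argument. Nothing changes over the real field: the operator $T_b$ of Section~\ref{sec:dilations} maps real functions to real functions, so it is invertible on the real space exactly when it is on the complex one, and the real and imaginary parts of a function $h$ as in Theorem~\ref{thm:profiles} annihilate the system as well.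

\section{Dilations and completely multiplicative functions}\label{sec:dilations}

Our systems consist of the dilations of a single function, and this reduces every question to the study of $\hat b$. Let $b\in\ell^1(\mathbb{N})$ and $\phi(x)=\sum_kb_k\sin k\pi x$. In $H=L^2(0,1)$ take the orthonormal basis $e_n=\sqrt2\sin n\pi x$, and let $M_k$ be the isometry of $H$ with $M_ke_n=e_{kn}$. For $a\in\ell^1(\mathbb{N})$ the series $T_a=\sum_ka_kM_k$ converges in operator norm, and
\begin{equation}\label{eq:Tb}
T_be_n=\sum_kb_ke_{kn}=\sqrt2\,\phi(n\,\cdot).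
\end{equation}
The system $\{\phi(nx)\}$ is a Riesz basis of $H$ if and only if $T_b$ is invertible. One direction is \eqref{eq:Tb}. For the other, if $\sqrt2\,\phi(n\,\cdot)=Tu_n$ with $T$ invertible and $\{u_n\}$ an orthonormal basis, then $T_b=TU$, where $U$ is the unitary operator with $Ue_n=u_n$.

A function annihilates the system when it lies in the kernel of $T_b^*$, so we look for eigenvectors common to all $M_k^*$. If $M_k^*h=\overline{\chi(k)}h$ for all $k$ and $\langle e_1,h\rangle=1$, then $\langle e_k,h\rangle=\langle M_ke_1,h\rangle=\chi(k)$, and $M_kM_l=M_{kl}$ forces $\chi(kl)=\chi(k)\chi(l)$. This leads to the functions $h_\chi$ below; the class $X_0$ makes their Fourier series converge absolutely.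

\begin{lemma}\label{lem:eigen}
Let $\chi\in X_0$. Then $\sum_k|\chi(k)|<\infty$, the function $h_\chi=\sum_k\overline{\chi(k)}e_k$ is continuous on $[0,1]$ and nonzero, and
\begin{equation}\label{eq:eigen}
\langle T_be_n,h_\chi\rangle=\chi(n)\,\hat b(\chi)\quad(n\in\mathbb{N}),\qquad\text{that is,}\qquad T_b^*h_\chi=\overline{\hat b(\chi)}\,h_\chi .
\end{equation}
The functions $h_\chi$, $\chi\in X_0$, are linearly independent.
\end{lemma}

\begin{proof}
By unique factorization $\sum_k|\chi(k)|=\prod_{\mathfrak{q}}(1-|\chi(\mathfrak{q})|)^{-1}$, a finite product of convergent geometric series. So the series for $h_\chi$ converges uniformly, and $\langle e_m,h_\chi\rangle=\chi(m)$; for $m=1$ this gives $h_\chi\neq0$. By \eqref{eq:Tb},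
\[
\langle T_be_n,h_\chi\rangle=\sum_kb_k\chi(kn)=\chi(n)\hat b(\chi)=\langle e_n,\overline{\hat b(\chi)}h_\chi\rangle .
\]
A linear relation among the $h_\chi$ gives one among their coefficient sequences, so it remains to recall the Dedekind--Artin argument for distinct completely multiplicative functions with value $1$ at $1$. Suppose that $\sum_{j=1}^Nc_j\chi_j=0$ is a relation with all $c_j\ne0$ and $N$ minimal. Then $N\ge2$, since $\chi_1(1)=1$. Choose $m$ with $\chi_1(m)\ne\chi_N(m)$. Evaluating the relation at $mn$ and subtracting $\chi_N(m)$ times the relation at $n$, we get $\sum_{j<N}c_j(\chi_j(m)-\chi_N(m))\chi_j(n)=0$ for all $n$, a shorter nontrivial relation.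
\end{proof}

For the converse direction we recall two facts about a commutative complex Banach algebra $A$ with unit. The invertible elements form an open set. A \emph{character} is a nonzero multiplicative linear functional; characters have norm $1$, and by Gelfand's theorem $a\in A$ is invertible if and only if no character vanishes at $a$. We take $A=\ell^1(\mathbb{N})$ with the Dirichlet convolution $(a*c)_n=\sum_{kl=n}a_kc_l$ and the unit $\delta_1$, where $\delta_k$ is the $k$-th unit sequence. Since $\delta_k*\delta_l=\delta_{kl}$, a character $\omega$ defines $\chi(k)=\omega(\delta_k)$ in $X$, and $\omega(a)=\hat a(\chi)$ by continuity; conversely each $a\mapsto\hat a(\chi)$ is a character. Since $M_kM_l=M_{kl}$, we have $T_aT_c=T_{a*c}$ and $T_{\delta_1}=I$.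

\begin{proposition}\label{prop:criterion}
Let $b\in\ell^1(\mathbb{N})$ and $\phi(x)=\sum_kb_k\sin k\pi x$.
\begin{itemize}
\item[(a)] The following are equivalent: $\{\phi(nx)\}$ is a Riesz basis of $L^2(0,1)$; $\hat b$ has no zero on $X$; $b$ is invertible in $\ell^1(\mathbb{N})$.
\item[(b)] If $\hat b$ vanishes at $N$ distinct points of $X_0$, then $N$ linearly independent continuous functions annihilate $\{\phi(nx)\}$, and its closed span has codimension at least $N$ in $L^r(0,1)$ for $1\le r<\infty$.
\end{itemize}
\end{proposition}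

\begin{proof}
(a) The last two conditions are equivalent by Gelfand's theorem. If $b*c=\delta_1$, then $T_c$ is the inverse of $T_b$. Now let $\hat b(\chi)=0$ for some $\chi\in X$. The sequence $\chi$ need not be square summable, so we approximate it from $X_0$. For $0<\theta<1$ and $P\in\mathbb{N}$ let $\chi_{\theta,P}\in X_0$ take the value $\theta\chi(\mathfrak{q})$ at the primes $\mathfrak{q}\le P$ and $0$ at the others. As $\theta\to1$ and $P\to\infty$ we have $\chi_{\theta,P}(k)\to\chi(k)$ for each $k$, hence $\hat b(\chi_{\theta,P})\to\hat b(\chi)=0$ by dominated convergence. By \eqref{eq:eigen} the operator $T_b^*$ has eigenvalues of arbitrarily small modulus. It is not bounded below, so neither $T_b^*$ nor $T_b$ is invertible.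

(b) By \eqref{eq:Tb} and \eqref{eq:eigen} the corresponding $h_\chi$ annihilate the system. Being bounded, they define bounded functionals $u\mapsto\int_0^1u\overline{h_\chi}\,dx$ on $L^r(0,1)$, which vanish on the closed span $Y$ and are linearly independent by Lemma~\ref{lem:eigen}. They descend to $N$ independent functionals on $L^r(0,1)/Y$.
\end{proof}

\begin{example}\label{ex:two}
Let $\phi(x)=\sin\pi x+\beta\sin3\pi x$ with $\beta$ real. Then $\hat b(\chi)=1+\beta\chi(3)$, and the system is a Riesz basis exactly when $|\beta|<1$. For $|\beta|>1$ take $h=\sum_{j\ge0}(-1/\beta)^j\sin3^j\pi x$. If $n=3^j$, then $2\int_0^1\phi(nx)h(x)\,dx=(-1/\beta)^j+\beta(-1/\beta)^{j+1}=0$, and if $n$ is not a power of $3$, neither $\sin n\pi x$ nor $\sin3n\pi x$ occurs in $h$. So $h$ annihilates the system.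
\end{example}

\section{Profiles and their Fourier coefficients}\label{sec:profiles}

\begin{lemma}\label{lem:isprofile}
For $p>1$ and $q\ge1$ the function $\sin_{p,q}$ is a profile of length $\pi_{p,q}$.
\end{lemma}

\begin{proof}
Let $s=\sin_{p,q}$ and $\ell=\pi_{p,q}$, which is finite because $p>1$. We have $s(0)=0$, $s(\ell/2)=1$, and $s'=(1-s^q)^{1/p}$ on $[0,\ell/2)$. The right side is continuous on $[0,\ell/2]$ and decreases from $1$ to $0$, so $s\in C^1[0,\ell/2]$. Since $q\ge1$ gives $1-y^q\ge1-y$ on $[0,1]$, the substitution $y=s(t)$ yields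
\[
\int_0^{\ell/2}(1-s)\,dt=\int_0^1(1-y)(1-y^q)^{-1/p}\,dy\le\int_0^1(1-y)^{1-1/p}\,dy\le1 .\qedhere
\]
\end{proof}

Let $s$ be a profile of length $\ell$. The substitution $t=\ell x$ maps $L^r(0,\ell)$ onto $L^r(0,1)$, isometrically up to a constant factor, and $s(nt)$ to $\phi(nx)$, where $\phi(x)=s(\ell x)$. We work on $(0,1)$ and put
\[
b_k=2\int_0^1\phi(x)\sin k\pi x\,dx,\qquad\varepsilon=\frac\pi\ell,\qquad g(u)=\int_0^{\ell/2}\cos(ut)\,s'(t)\,dt\quad(u\ge0).
\]
The function $g$ is real and $C^1$. It is the only trace of the profile in the rest of the proof, and only the following bounds are used.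

\begin{lemma}\label{lem:g}
For $u>0$,
\begin{equation}\label{eq:gbounds}
|g(u)|\le\min(1,1/u),\qquad|g(u)-1|\le u,\qquad|g'(u)|\le\min(1,2/u).
\end{equation}
Moreover $b_k=0$ for even $k$, $b_k=\frac4{\pi k}\,g(\varepsilon k)$ for odd $k$, $|b_k|\le\frac{4\ell}{\pi^2k^2}$, $b_1\ge\frac8{\pi^2}$, and $\phi(x)=\sum_kb_k\sin k\pi x$ for all $x\in\mathbb{R}$.
\end{lemma}

\begin{proof}
All integrals in $t$ are over $[0,\ell/2]$. We have $s'\ge0$, $\int s'\,dt=1$ and, integrating by parts with the primitive $s-1$, $\int ts'\,dt=\int(1-s)\,dt\le1$. This gives $|g|\le1$, then $|g(u)-1|\le u$ from $|\cos x-1|\le|x|$, and $|g'|\le1$ from $g'(u)=-\int t\sin(ut)s'\,dt$.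

The decay comes from the monotonicity of $s'$. The Stieltjes measure $\nu=-ds'$ is positive with mass $s'(0)-s'(\ell/2)=1$, and $\int F's'\,dt=\int F\,d\nu$ for every $F\in C^1$ with $F(0)=0$, because $s'(\ell/2)=0$. The choice $F=t$ gives $\int t\,d\nu=1$. The choice $F=\sin(ut)/u$ gives $g(u)=\frac1u\int\sin(ut)\,d\nu$, so $|g(u)|\le1/u$. The choice $F=t\cos(ut)/u$, for which $-t\sin(ut)=F'-\cos(ut)/u$, gives
\[
g'(u)=\frac1u\int t\cos(ut)\,d\nu-\frac1u\int\cos(ut)s'\,dt,
\]
so $|g'(u)|\le2/u$.

Since $\phi(1-x)=\phi(x)$ and $\sin k\pi(1-x)=(-1)^{k+1}\sin k\pi x$, the even coefficients vanish. For odd $k$ the boundary terms vanish because $\phi(0)=0$ and $\cos(k\pi/2)=0$, and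
\[
b_k=4\int_0^{1/2}\phi\sin k\pi x\,dx=\frac4{\pi k}\int_0^{1/2}\phi'(x)\cos k\pi x\,dx=\frac4{\pi k}\,g(\varepsilon k).
\]
The bound $|g(u)|\le1/u$ gives the bound for $|b_k|$. Concavity gives $\phi(x)\ge2x$ on $[0,1/2]$, so $b_1\ge8\int_0^{1/2}x\sin\pi x\,dx=8/\pi^2$. Finally, $\phi$ is continuous, odd and $2$-periodic with summable Fourier coefficients, so it is the sum of its sine series.
\end{proof}

Thus Proposition~\ref{prop:criterion} applies to every profile. With Lemma~\ref{lem:isprofile} this proves parts (a) and (b) of Theorem~\ref{thm:class}. For short profiles the first coefficient dominates all the others together.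

\begin{proposition}\label{prop:short}
If $s$ is a profile of length $\ell<16/(\pi^2-8)$, then $\{s(nt)\}$ is a Riesz basis of $L^2(0,\ell)$. In particular $\{\sin_p(nx)\}$ is a Riesz basis for every $p\ge2$.
\end{proposition}

\begin{proof}
Since $\sum_{k\text{ odd}}k^{-2}=\pi^2/8$, for all $\chi\in X$
\[
|\hat b(\chi)|\ge b_1-\sum_{k\ge3}|b_k|\ge\frac8{\pi^2}-\frac{4\ell}{\pi^2}\Big(\frac{\pi^2}8-1\Big)>0 .
\]
For $t\in(0,1)$ the quantity $(1-t^p)^{1/p}$ increases with $p$: the base increases within $(0,1)$ and the exponent decreases. So $\pi_p\le\pi<16/(\pi^2-8)$ for $p\ge2$.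
\end{proof}

For long profiles put $K=1/\varepsilon=\ell/\pi$. By \eqref{eq:gbounds} the factor $g(\varepsilon k)$ is a cutoff at the scale $K$: it is close to $1$ for $k\ll K$ and at most $K/k$ for $k>K$. As $\ell\to\infty$, $b_k$ tends to $\frac4{\pi k}$ for odd $k$, the coefficient of the square wave $\operatorname{sgn}\sin\pi x$. The sum $\sum_{k\ge3}|b_k|$ then exceeds $b_1$, and the proof above breaks down. But no single coefficient beats the first, as it did in Example~\ref{ex:two}, since $|b_k|\le\frac4{3\pi}<\frac8{\pi^2}\le b_1$ for $k\ge3$. Nor does the square wave itself offer a zero. Call $k$ \emph{$P$-smooth} if all its prime factors are at most $P$. If $\chi\in X$ vanishes at the primes above $P$, then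
\[
\sum_{k\text{ odd}}\frac{\chi(k)}k=\prod_{3\le\mathfrak{q}\le P}\Big(1-\frac{\chi(\mathfrak{q})}{\mathfrak{q}}\Big)^{-1},
\]
which has modulus at least $\prod_{3\le\mathfrak{q}\le P}(1+1/\mathfrak{q})^{-1}$. The difference between this product and $\frac\pi4\hat b(\chi)$ is at most $\sum_{k\ P\text{-smooth}}\min(2,\varepsilon k)/k$, which tends to $0$ with $\varepsilon$ when $P$ is fixed. A zero of $\hat b$ must therefore involve a number of primes that grows with $\ell$, and it must be created by the cutoff, which destroys the product structure.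

\begin{remark}\label{rem:hyp}
By Proposition~\ref{prop:short} a lower bound on $\ell$ is needed in Theorem~\ref{thm:profiles}. The condition $\int(1-s)\,dt\le1$ entered only the bounds $|g-1|\le u$ and $|g'|\le1$; it places the cutoff at the scale $K$ and cannot be dropped. Fix $\ell>2$. For small $\eta>0$ let $s_\eta(0)=0$, and let $s_\eta'$ be continuous and piecewise linear, equal to $1$ at $0$, to $(1-\eta/2)/(\ell/2-\eta)$ on $[\eta,\ell/2-\eta]$ and to $0$ at $\ell/2$. All other conditions of Definition~\ref{def:profile} hold. As $\eta\to0$ we have $s_\eta'\to2/\ell$ in $L^1$, so $b_k\to\tau_k=8\sin(k\pi/2)/(\pi k)^2$. The bound $|b_k|\le4\ell/(\pi k)^2$ still holds, so $b\to\tau$ in $\ell^1(\mathbb{N})$. Since $\sum_{k\ge3}|\tau_k|<\tau_1$, the system is a Riesz basis for small $\eta$, however large $\ell$ is.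
\end{remark}

\section{A model for the zero}\label{sec:model}

From now on $\varepsilon<1$, and $L=\log K$ is large. We must find $\chi$ with $\sum_{k\text{ odd}}\chi(k)g(\varepsilon k)/k=0$. The simplest completely multiplicative functions that involve all primes are the powers $k^z$, which lie in $X$ when $\operatorname{Re}z\le0$. To keep some freedom, allow $\chi(k)=d(k)k^z$ with $d\in X$ vanishing at $2$ and satisfying
\[
\sum_{k\le x}\frac{d(k)}k=\rho\,(\log x+c)+o(1)\qquad(x\to\infty)
\]
for constants $\rho\neq0$ and $c$. Make two simplifications: replace the left side by $\rho(\log x+c)$ on $[1,\infty)$, that is, the weights $d(k)/k$ by a mass $\rho c$ at $1$ plus the density $\rho/x$, and replace $g$ by the indicator function of $[0,1]$. The sum becomes $\rho F(z)$, where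
\[
F(z)=c+\int_1^Kx^{z-1}\,dx=c+\frac{K^z-1}z,\qquad F(0)=c+L .
\]
A number $z\ne0$ is a zero of $F$ if and only if $K^z=1-cz$.

\emph{The case $c>0$.} If $\operatorname{Re}z\le0$ and $z\neq0$, then $|1-cz|^2=(1-c\operatorname{Re}z)^2+c^2(\operatorname{Im}z)^2>1\ge|K^z|^2$. So $F$ has no zero in the admissible half plane. This is the case of the obvious choice, the indicator function of the odd integers, for which $c=\gamma+\log2$ with Euler's constant $\gamma$ (take $w=1$ in Lemma~\ref{lem:M}).

\emph{The case $\operatorname{Im}c<0$.} The term $(K^z-1)/z$ vanishes at $z=2\pi i/L$, with derivative $L^2/(2\pi i)$. To cancel the constant $c$ we therefore move by a distance of order $L^{-2}$ and write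
\begin{equation}\label{eq:z}
z=\frac{2\pi i}L+\frac v{L^2},\qquad|v|\le V .
\end{equation}
Then $K^z=e^{Lz}=e^{v/L}=1+O(1/L)$ and $L(e^{v/L}-1)=v+O(1/L)$, hence
\begin{equation}\label{eq:linear}
\frac{K^z-1}z=\frac{L(e^{v/L}-1)}{2\pi i+v/L}=\frac v{2\pi i}+O(1/L),
\end{equation}
with constants depending only on $V$. In the variable $v$ the function $F$ is close to the linear function $c+v/(2\pi i)$, which vanishes at $v=-2\pi ic$. The real part of this number is $2\pi\operatorname{Im}c<0$, and $\operatorname{Re}z=\operatorname{Re}v/L^2$. So for large $L$ Rouch\'e's theorem, recalled in Section~\ref{sec:zero}, gives a zero of $F$ with $\operatorname{Re}z<0$.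

The plan is now visible. We need $d$ with a non-real constant $c$, and it is enough to give $d$ a non-real unimodular value at one prime. The prime $2$ is useless, because $b$ vanishes on the even integers, so we take $3$. We then have to undo the two simplifications. The first costs only $O(1/L)$. The second adds to $c$ a bounded number $J$ that depends on the profile and that we cannot compute; but $J$ is real because $g$ is real, so it moves the zero parallel to the imaginary axis of the $v$-plane and does not affect the sign of $\operatorname{Re}z$.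

\section{The twisted sum}\label{sec:sum}

Let $|w|=1$, and let $d_w\in X$ be given by $d_w(2)=0$, $d_w(3)=w$ and $d_w(\mathfrak{q})=1$ for $\mathfrak{q}\ge5$. Thus $d_w(k)=0$ for even $k$ and $d_w(k)=w^{j(k)}$ for odd $k$, where $j(k)$ is the exponent of $3$ in $k$.

\begin{lemma}\label{lem:M}
Let $c_0=\gamma+\log2+\frac12\log3$, and put
\[
\rho=\rho(w)=\frac1{3-w},\qquad c(w)=c_0-\frac{w}{3-w}\log3 .
\]
There is an absolute constant $C_0$ such that, for $x\ge1$ and $|w|=1$,
\[
M(x):=\sum_{k\le x}\frac{d_w(k)}k=\rho\,(\log x+c(w))+E(x),\qquad|E(x)|\le C_0x^{-1/2}.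
\]
\end{lemma}

\begin{proof}
Let $H(y)=\sum_{n\le y}1/n$. For $y\ge1$ we have $H(y)=\log y+\gamma+O(1/y)$. For $0<y<1$ we have $H(y)=0$ and $|\log y+\gamma|=O(y^{-1/2})$. So $H(y)=\log y+\gamma+O(y^{-1/2})$ for \emph{all} $y>0$; this weaker form lets us sum complete geometric series below. Let $m(y)$ be the sum of $1/n$ over $n\le y$ coprime to $6$. By inclusion and exclusion,
\[
m(y)=H(y)-\tfrac12H(y/2)-\tfrac13H(y/3)+\tfrac16H(y/6)=\tfrac13(\log y+c_0)+O(y^{-1/2})\qquad(y>0),
\]
because $1-\frac12-\frac13+\frac16=\frac13$ and $\frac12\log2+\frac13\log3-\frac16\log6=\frac13(\log2+\frac12\log3)$. Every odd $k$ is uniquely $3^jn$ with $n$ coprime to $6$, hence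
\[
M(x)=\sum_{j\ge0}\Big(\frac w3\Big)^jm(x/3^j)=\frac13\sum_{j\ge0}\Big(\frac w3\Big)^j(\log x+c_0-j\log3)+O\Big(x^{-1/2}\sum_{j\ge0}3^{-j/2}\Big).
\]
It remains to insert $\sum_j(w/3)^j=\frac3{3-w}$ and $\sum_jj(w/3)^j=\frac{3w}{(3-w)^2}$.
\end{proof}

Only two features of $c(w)$ matter: it is bounded, since $|3-w|\ge2$, and $c_0$ is real. Fix a profile and define, for $\operatorname{Re}z\le0$,
\[
S_w(z)=\sum_{k\ge1}d_w(k)k^{z-1}g(\varepsilon k),\qquad J=\int_0^1\frac{g(u)-1}u\,du+\int_1^\infty\frac{g(u)}u\,du .
\]
The series converges absolutely by \eqref{eq:gbounds}. The number $J$ is real, and $|J|\le\int_0^1du+\int_1^\infty u^{-2}\,du=2$; it vanishes for the sharp cutoff of the model.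

\begin{proposition}\label{prop:asym}
For every $V>0$ there are constants $L_1$ and $C_1$, depending only on $V$, with the following property. For every profile with $L\ge L_1$, every $|w|=1$ and every $z$ of the form \eqref{eq:z} with $\operatorname{Re}v<0$, we have $|z|\le\frac12$ and
\[
\Big|S_w(z)-\frac\rho{2\pi i}(v-v_0)\Big|\le\frac{C_1}L,\qquad v_0=-2\pi i\,(J+c(w)).
\]
\end{proposition}

\begin{proof}
Take $L_1\geq1$ so large that $|z|\le\frac12$. All $O$-constants depend only on $V$. Note that $|z|=O(1/L)$, $\varepsilon^{1/2}=e^{-L/2}=O(1/L)$ and $-\frac12\le\operatorname{Re}z<0$.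

\emph{From the sum to an integral.} Partial summation states that $\sum_{k\le Y}a_k\psi(k)=A(Y)\psi(Y)-\int_1^YA\psi'\,dx$ for $\psi\in C^1[1,Y]$ and $A(x)=\sum_{k\le x}a_k$. We take $a_k=d_w(k)/k$, so that $A=M$, and $\psi(x)=x^zg(\varepsilon x)$. By \eqref{eq:gbounds}, $|\psi(x)|\le1/(\varepsilon x)$ and
\[
|\psi'(x)|\le x^{\operatorname{Re}z}\big(|z|x^{-1}+\varepsilon|g'(\varepsilon x)|\big)\le(|z|+2)x^{\operatorname{Re}z-1}.
\]
Since $M(Y)=O(1+\log Y)$, the boundary term tends to $0$ as $Y\to\infty$, and since $\operatorname{Re}z<0$, all the integrals below converge absolutely. Inserting Lemma~\ref{lem:M} and using $-\int_1^\infty\psi'\log x\,dx=\int_1^\infty\psi x^{-1}\,dx$ and $-\int_1^\infty\psi'\,dx=\psi(1)=g(\varepsilon)$, we obtain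
\begin{equation}\label{eq:three}
S_w(z)=\rho\int_1^\infty x^{z-1}g(\varepsilon x)\,dx+\rho\,c(w)g(\varepsilon)-\int_1^\infty E\psi'\,dx .
\end{equation}

\emph{The last two terms.} We have $\rho c(w)g(\varepsilon)=\rho c(w)+O(\varepsilon)$. The error $E$ is not small near $x=1$, but $\psi$ is almost constant there. With $u=\varepsilon x$,
\[
\Big|\int_1^\infty E\psi'\,dx\Big|\le C_0|z|\int_1^\infty x^{-3/2}\,dx+C_0\varepsilon^{1/2}\int_0^\infty u^{-1/2}\min(1,2/u)\,du=C_0\big(2|z|+4\sqrt2\,\varepsilon^{1/2}\big),
\]
which is $O(1/L)$.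

\emph{The main term.} Substituting $u=\varepsilon x$ and writing $g=1+(g-1)$ on $[\varepsilon,1]$, where $\int_\varepsilon^1u^{z-1}\,du=(1-K^{-z})/z$, we get
\[
\int_1^\infty x^{z-1}g(\varepsilon x)\,dx=K^z\int_\varepsilon^\infty u^{z-1}g(u)\,du=\frac{K^z-1}z+K^z\big(J(z)-R\big),
\]
where
\[
J(z)=\int_0^1u^{z-1}(g-1)\,du+\int_1^\infty u^{z-1}g\,du,\qquad R=\int_0^\varepsilon u^{z-1}(g-1)\,du .
\]
Since $|u^{z-1}(g-1)|\le u^{\operatorname{Re}z}\le u^{-1/2}$ for $u\le1$, we have $|R|\le2\varepsilon^{1/2}$. The identity $u^z-1=z\log u\int_0^1u^{\theta z}\,d\theta$ gives $|u^z-1|\le|z||\log u|\max(1,u^{\operatorname{Re}z})$, and therefore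
\[
|J(z)-J|\le|z|\Big(\int_0^1u^{-1/2}|\log u|\,du+\int_1^\infty u^{-2}\log u\,du\Big)=(4+1)|z| .
\]
With $K^z=1+O(1/L)$ and $|J|\le2$ this yields $K^z(J(z)-R)=J+O(1/L)$. By \eqref{eq:linear} the first integral in \eqref{eq:three} equals $\frac v{2\pi i}+J+O(1/L)$. As $|\rho|\le\frac12$,
\[
S_w(z)=\rho\Big(\frac v{2\pi i}+J+c(w)\Big)+O(1/L)=\frac\rho{2\pi i}(v-v_0)+O(1/L).\qedhere
\]
\end{proof}

For $w=1$ the point $v_0$ is purely imaginary, and the proposition does not tell on which side of the imaginary axis the zero lies.

\section{The zero, and the proof of Theorem~\ref{thm:profiles}}\label{sec:zero}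

Proposition~\ref{prop:asym} locates a zero of $S_w$, that is, a zero of $\hat b$ at $\chi(k)=d_w(k)k^z$. By Proposition~\ref{prop:criterion}(a) this already excludes a Riesz basis. It does not yet give incompleteness: $\operatorname{Re}z$ is of order $L^{-2}$, so this $\chi$ is not square summable and $h_\chi$ does not exist in $L^2$. We therefore remove the large primes, which changes the sum little, and we let $w$ vary to obtain infinitely many zeros. Both perturbations are absorbed by Rouch\'e's theorem: if $F$ and $G$ are holomorphic near a closed disc and $|F-G|<|G|$ on its boundary, then $F$ and $G$ have the same number of zeros inside.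

\begin{proof}[Proof of Theorem~\ref{thm:profiles}]
\emph{The disc.} Let $\rho=\frac1{3-i}$ and $v_0$ be the constants for $w=i$. Since $\frac i{3-i}=\frac{-1+3i}{10}$ and $J$, $c_0$ are real,
\[
\operatorname{Re}v_0=2\pi\operatorname{Im}c(i)=-\frac{3\pi}5\log3 .
\]
Let $a=\frac{3\pi}{10}\log3=\frac12|\operatorname{Re}v_0|<2$ and $\Delta=\{v:|v-v_0|\le a\}$. The center depends on the profile through $J$, but $|v_0|\le2\pi(2+c_0+1)$, because $|\frac i{3-i}\log3|=\frac{\log3}{\sqrt{10}}<1$. So $\Delta$ lies in $\{\operatorname{Re}v\le-a\}\cap\{|v|\le V\}$ with the absolute constant $V=2\pi(3+c_0)+2$. The linear function $G(v)=\frac\rho{2\pi i}(v-v_0)$ has one zero in $\Delta$, and $|G|=\mu:=\frac a{2\pi\sqrt{10}}$ on $\partial\Delta$. Let $L_1,C_1$ be the constants of Proposition~\ref{prop:asym} for this $V$, choose $L_0\ge L_1$ with $C_1/L_0<\mu/2$, and set $\ell_0=\pi e^{L_0}$. Fix a profile of length $\ell\ge\ell_0$. Then $L\ge L_0$, and with $z=z(v)$ as in \eqref{eq:z},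
\begin{equation}\label{eq:half}
|S_i(z)-G(v)|<\mu/2,\qquad|z|\le\tfrac12,\qquad\operatorname{Re}z<0\qquad(v\in\Delta).
\end{equation}

\emph{Finitely many primes.} For an integer $P\ge5$ and $|w|=1$ let
\[
S_{P,w}(z)=\sum_{k\ P\text{-smooth}}d_w(k)k^{z-1}g(\varepsilon k).
\]
The series converges uniformly for $\operatorname{Re}z\le0$, so it is holomorphic for $\operatorname{Re}z<0$. An integer that is not $P$-smooth exceeds $P$, hence for $\operatorname{Re}z\le0$
\[
|S_{P,w}(z)-S_i(z)|\le\sum_{k>P}\frac1{\varepsilon k^2}+\sum_{k\ge1}|w^{j(k)}-i^{j(k)}|\,\frac{|g(\varepsilon k)|}k .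
\]
The first sum is less than $1/(\varepsilon P)$; fix $P$ with $1/(\varepsilon P)<\mu/4$. The second tends to $0$ as $w\to i$ by dominated convergence; fix an open arc $A\ni i$ of the unit circle on which it is less than $\mu/4$. Both choices depend on the profile, which is harmless since $\ell_0$ has been fixed. By \eqref{eq:half}, $|S_{P,w}(z(v))-G(v)|<\mu=|G(v)|$ on $\partial\Delta$ for $w\in A$. By Rouch\'e's theorem there is $v_w\in\Delta$ such that $S_{P,w}$ vanishes at $z_w=z(v_w)$.

\emph{The annihilators.} Let $\chi_w$ be completely multiplicative with $\chi_w(1)=1$, $\chi_w(2)=0$, $\chi_w(3)=w3^{z_w}$, $\chi_w(\mathfrak{q})=\mathfrak{q}^{z_w}$ for $5\le\mathfrak{q}\le P$ and $\chi_w(\mathfrak{q})=0$ for $\mathfrak{q}>P$. Since $\operatorname{Re}z_w<0$, we have $\chi_w\in X_0$. Also $\chi_w(k)=d_w(k)k^{z_w}$ for $P$-smooth $k$ and $\chi_w(k)=0$ otherwise, so Lemma~\ref{lem:g} gives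
\[
\hat b(\chi_w)=\frac4\pi S_{P,w}(z_w)=0 .
\]
The $\chi_w$, $w\in A$, are distinct. Indeed, if $\chi_w=\chi_{w'}$, then $5^{z_w}=5^{z_{w'}}$, so $z_w-z_{w'}$ is an integer multiple of $2\pi i/\log5$. Since $|z_w-z_{w'}|\le1<2\pi/\log5$, we get $z_w=z_{w'}$, and then the values at $3$ give $w=w'$. Thus $\hat b$ has infinitely many zeros on $X_0$. Proposition~\ref{prop:criterion}(b) and the substitution $t=\ell x$ give the theorem.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
By Lemma~\ref{lem:isprofile}, Theorem~\ref{thm:profiles} applies to $\sin_{p,q}$ when $\pi_{p,q}\ge\ell_0$. For $q=p$ we have $\pi_p\to\infty$ as $p\to1^+$, because $\sin(\pi/p)\to0$. So there is $p_1>1$ with $\pi_p\ge\ell_0$ for $1<p<p_1$.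
\end{proof}

\section{Dependence on $p$ and the threshold}\label{sec:threshold}

It remains to prove Theorem~\ref{thm:class}(c). Both openness statements rest on one fact.

\begin{lemma}\label{lem:cont}
The map $p\mapsto b(p)$ from $(1,\infty)$ to $\ell^1(\mathbb{N})$ is continuous.
\end{lemma}

\begin{proof}
Let $I_p(y)=\int_0^y(1-t^p)^{-1/p}\,dt$. The substitution $t=I_p(y)$ in the definition of $g$ gives, for odd $k$,
\[
b_k(p)=\frac4{\pi k}\int_0^1\cos\big(k\pi I_p(y)/\pi_p\big)\,dy .
\]
For fixed $y<1$ the number $I_p(y)$ is continuous in $p$, since its integrand is jointly continuous on $[0,y]\times(1,\infty)$, and $\pi_p$ is continuous by its closed formula. So $b_k$ is continuous by dominated convergence. The bound $|b_k(p)|\le4\pi_p/(\pi k)^2$ is summable in $k$, locally uniformly in $p$, and dominated convergence for series gives the claim.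
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}\textup{(c)}]
\emph{The Riesz basis property is open.} By Proposition~\ref{prop:criterion}(a) it holds at $p$ exactly when $b(p)$ lies in the open set of invertible elements of $\ell^1(\mathbb{N})$. The preimage of this set is open by Lemma~\ref{lem:cont}.

\emph{Zeros on $X_0$ persist.} Let $\widehat{b(p)}(\chi)=0$ with $\chi\in X_0$. To use complex analysis we embed $\chi$ in a holomorphic family. For $\lambda\in\mathbb{C}$ let $\chi_\lambda$ be completely multiplicative with $\chi_\lambda(1)=1$ and $\chi_\lambda(\mathfrak{q})=\lambda\chi(\mathfrak{q})$, so that $\chi_\lambda(k)=\lambda^{\Omega(k)}\chi(k)$, where $\Omega(k)$ counts the prime factors of $k$ with multiplicity. Since $\max_{\mathfrak{q}}|\chi(\mathfrak{q})|<1$, there is $\delta>0$ with $\chi_\lambda\in X_0$ for $|\lambda|<1+\delta$. On this disc $F_{p'}(\lambda)=\widehat{b(p')}(\chi_\lambda)$ is a uniformly convergent series of monomials, hence holomorphic, and $|F_{p'}-F_p|\le\|b(p')-b(p)\|_{\ell^1(\mathbb{N})}$. We have $F_p(1)=0$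 and $F_p(0)=b_1(p)>0$, so the zero at $1$ is isolated. Choose $0<\sigma<\delta$ such that $|F_p|$ has a positive minimum on the circle $|\lambda-1|=\sigma$. For $p'$ near $p$ the norm $\|b(p')-b(p)\|_{\ell^1(\mathbb{N})}$ is below this minimum, and Rouch\'e's theorem gives $\lambda'$ inside the circle with $\widehat{b(p')}(\chi_{\lambda'})=0$ and $\chi_{\lambda'}\in X_0$. For $1<p<p_1$ zeros on $X_0$ were constructed in Section~\ref{sec:zero}.

\emph{The threshold.} We have $p_*<\infty$ by the known result, or by Proposition~\ref{prop:short}, and $p_*\ge p_1>1$ by Corollary~\ref{cor:answer}. If $p>p_*$, some admissible $p_0$ is smaller than $p$, so the system is a Riesz basis at $p$. If it were also one at $p_*$, openness would give the basis property for all $p>p_*-\delta$ with some $\delta>0$, contrary to the definition of $p_*$.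
\end{proof}

\begin{thebibliography}{1}

\bibitem{BB}
Falko Baustian, Vladimir Bobkov,
\emph{Basis properties of Fucik eigenfunctions},
arXiv:2012.10368 (2020).

\end{thebibliography}
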